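# Liquid coefficients for compact groups: vanishing fails for $\mathrm{SU}(2)$ in degree three

## 1. Condensed modules, the bar resolution, and evaluation at a point

**Definition (condensed set).** A condensed set is a sheaf of sets on profinite sets, where coverings are finite jointly surjective families (with the usual size restrictions). A compact Hausdorff space $X$, and more generally a metrizable one, gives the condensed set $S\mapsto C(S,X)$. The set of points of a condensed set $X$ is $X(*)$. Condensed groups, abelian groups and $\mathbb R$-vector spaces are defined in the same way.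

*Example.* Let $\mathbb R^\delta$ be $\mathbb R$ with the discrete topology. The map $\mathbb R^\delta\to\mathbb R$ of condensed abelian groups is a bijection on points. On $S=\mathbb N\cup\{\infty\}$ it is the inclusion of locally constant functions into continuous ones, which misses $n\mapsto 1/n$. So the cokernel is a nonzero condensed abelian group with only one point: points lose information.

"Compact" means compact Hausdorff throughout. I use four standard facts.

* **Fact (1.1).** A surjection $X\to Y$ of compact spaces is an epimorphism of condensed sets, and $Y$ is the coequalizer of $X\times_YX\rightrightarrows X$. So a map from $X$ to a condensed set descends to $Y$ as soon as its two pullbacks to $X\times_YX$ agree, and an identity between maps out of $Y$ may be checked after pullback to $X$. Every compact space is the surjective image of a profinite set. The disjoint union of a finite closed cover of a compact space surjects onto it.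
* **Fact (1.2).** Evaluation $V\mapsto V(*)$ on condensed abelian groups is exact and commutes with cokernels. For the free condensed abelian group $\mathbb Z[X]$ one has $\mathbb Z[X](*)=\mathbb Z[X(*)]$. (Every covering of a point splits, so sheafification does not change the value at $*$.)
* **Fact (1.3).** Let $G$ be a condensed group and $S$ extremally disconnected, for instance a point. Then $\mathrm{Hom}_{\mathbb Z[G]}(\mathbb Z[G]\otimes\mathbb Z[S],W)=W(S)$ is exact in $W$, so $\mathbb Z[G]\otimes\mathbb Z[S]$ is projective. Every condensed $\mathbb Z[G]$-module is a quotient of a direct sum of such modules. In particular $\mathbb Z[G]$ itself is projective.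
* **Fact (1.4).** For $K$ compact, $\mathrm{Ext}^b_{\mathbb Z[G]}(\mathbb Z[G]\otimes\mathbb Z[K],V)=\mathrm{Ext}^b(\mathbb Z[K],V)=H^b(K,V)$, the cohomology of $K$ with coefficients in the sheaf $V$.

Formulas with elements $g\in G$ of a condensed group are to be read for elements of $G(T)$, $T$ any profinite set.

**Definition (group cohomology).** A compact group $G$ is regarded as a condensed group via its topology. For a condensed $\mathbb R$-vector space $V$ with trivial $G$-action put $H^i(G,V)=\mathrm{Ext}^i_{\mathbb Z[G]}(\mathbb Z,V)$, computed in condensed $\mathbb Z[G]$-modules. We write $G^\delta$ for the discrete group underlying $G$.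

**Bar resolution.** Let $B_m=\mathbb Z[G]\otimes\mathbb Z[G^m]=\mathbb Z[G^{m+1}]$, with generators $[g_1|\dots|g_m]$ over $\mathbb Z[G]$ and
$$\partial[g_1|\dots|g_m]=g_1[g_2|\dots|g_m]+\sum_{j=1}^{m-1}(-1)^j[\dots|g_jg_{j+1}|\dots]+(-1)^m[g_1|\dots|g_{m-1}].$$
Before sheafification, its value at $T$ is the bar complex of the abstract group $G(T)$, which is exact over $\mathbb Z$. Sheafification is exact, so $B_\bullet\to\mathbb Z$ is exact. By (1.2), $B_\bullet(*)$ is the usual bar resolution of $G^\delta$.

Let $d_j:G^{n+1}\to G^n$, $0\le j\le n+1$, be the faces: $d_0$ drops $g_1$, $d_j$ multiplies $g_jg_{j+1}$ for $1\le j\le n$, and $d_{n+1}$ drops $g_{n+1}$. Put $df=\sum_j(-1)^jf\circ d_j$ on cochains $f:G^n\to V$, and $\partial=\sum_j(-1)^j(d_j)_*$ on chains.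

*Example.* For $n=1$ the condition $df=0$ reads $f(g_2)-f(g_1g_2)+f(g_1)=0$: $f$ is a homomorphism. For $G$ finite all $G^n$ are finite, the $B_n$ are projective, and $H^n(G,V)$ is the cohomology of the complex of functions $G^n\to V(*)$.

## 2. $q$-measures, liquid spaces, $p$-Banach spaces

**Definition ($q$-measures).** For a profinite set $S=\varprojlim_iS_i$ and $0<q\le1$,
$$\mathcal M_q(S)=\bigcup_{c>0}\varprojlim_i\Big\{\mu\in\mathbb R[S_i]:\sum_{s\in S_i}|\mu_s|^q\le c\Big\},\qquad \mathcal M_{<p}(S)=\bigcup_{q<p}\mathcal M_q(S).$$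

*Example.* Let $S=\mathbb N_{\ge1}\cup\{\infty\}$, $S_i=\{1,\dots,i,\infty\}$, $a>1$ and $\mu=\sum_nn^{-a}\delta_n$. At level $i$ the sum is $\sum_{n\le i}n^{-aq}+\big(\sum_{n>i}n^{-a}\big)^q$. Since $|x+y|^q\le|x|^q+|y|^q$, it is at most $\sum_nn^{-aq}$. So $\mu\in\mathcal M_q(S)$ exactly when $aq>1$.

*Example.* Let $S=\{0,1\}^{\mathbb N}$ with the uniform measure, which gives each of the $2^i$ points of $S_i=\{0,1\}^i$ the mass $2^{-i}$. At level $i$ the sum is $2^{i(1-q)}$. For $q<1$ this is unbounded, so the uniform measure is not a $q$-measure.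

**Definition ($p$-liquid).** Let $0<p\le1$. A condensed $\mathbb R$-vector space $V$ is $p$-liquid if for every profinite $S$ and every $0<p'<p$, every map $S\to V$ extends uniquely to an $\mathbb R$-linear map $\mathcal M_{p'}(S)\to V$.

**Definition ($p$-Banach).** A $p$-Banach space is a real vector space, complete for a norm with $\|\lambda v\|=|\lambda|\,\|v\|$ and $\|v+w\|^p\le\|v\|^p+\|w\|^p$. It gives the condensed vector space $S\mapsto C(S,V)$.

*Example.* $\ell^p(\mathbb N)$ with $(\sum|a_n|^p)^{1/p}$ is $p$-Banach, and so is $\mathbb R$, for every $p\le1$. All $p$-Banach spaces are $p$-liquid. For $V=\mathbb R$ the extension of a continuous $f:S\to\mathbb R$ is $\mu\mapsto\int f\,d\mu$.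

**Input on liquid spaces.** (Clausen–Scholze, *Lectures on Analytic Geometry*, Thm 6.5; Scholze, *Liquid tensor experiment*, Exp. Math. 2022.) For $S$ profinite, $\mathcal M_{<p}(S)$ is $p$-liquid, and $p$-liquid spaces are stable under all limits and colimits, in particular under cokernels.

**Known result on abelian groups.** Let $A$ be a compact abelian group and $V$ a $p$-liquid $\mathbb R$-vector space. Then $R\underline{\mathrm{Hom}}(A,V)=0$. Consequently $H^i(A,V)=0$ for all $i>0$, with $V$ a trivial representation.

## 3. Bounded cohomology of a discrete group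

**Definition (bounded cohomology).** For an abstract group $\Gamma$, $H^n_b(\Gamma,\mathbb R)$ is the cohomology of the complex of bounded functions $\Gamma^n\to\mathbb R$ with the differential $d$ of Section 1. Forgetting boundedness gives the comparison map $H^n_b(\Gamma,\mathbb R)\to H^n(\Gamma,\mathbb R)$.

*Example.* A bounded homomorphism $\Gamma\to\mathbb R$ is $0$, so $H^1_b(\Gamma,\mathbb R)=0$.

*Example.* Let $\Gamma$ be abelian. It is amenable, so there is an invariant mean $m$ on bounded functions on $\Gamma$. Given a bounded cocycle $f$ of degree $n\ge1$, set $h(g_2,\dots,g_n)=m_g\,f(g,g_2,\dots,g_n)$. Apply $m$ in the variable $g_1=g$ to $df(g,g_2,\dots,g_{n+1})=0$. The first term is $f(g_2,\dots,g_{n+1})$; invariance turns $m_gf(gg_2,g_3,\dots)$ into $h(g_3,\dots,g_{n+1})$; and we get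
$$f(g_2,\dots,g_{n+1})=h(g_3,\dots,g_{n+1})-h(g_2g_3,\dots,g_{n+1})+\dots+(-1)^nh(g_2,\dots,g_n)=dh(g_2,\dots,g_{n+1}).\tag{1}$$
So $H^n_b(\Gamma,\mathbb R)=0$ for $n\ge1$.

*Example (the volume class).* Realize $\mathbb H^3$ as the upper sheet of the hyperboloid in $\mathbb R^{3,1}$. Points $x_0,\dots,x_k$ span the smooth geodesic simplex $\Delta^k\to\mathbb H^3$ sending $t$ to the normalization of $\sum t_ix_i$. This is compatible with faces and equivariant under isometries. Fix $x\in\mathbb H^3$. For $g_0,\dots,g_3\in\mathrm{SL}_2(\mathbb C)$ let $\mathrm{vol}(g_0,\dots,g_3)$ be the integral of the hyperbolic volume form over the simplex on $g_0x,\dots,g_3x$. As an inhomogeneous cochain it is $(g_1,g_2,g_3)\mapsto\mathrm{vol}(1,g_1,g_1g_2,g_1g_2g_3)$.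

It is invariant. It is a cocycle: by Stokes, the integral over the boundary of a $4$-simplex mapped to $\mathbb H^3$ is the integral of $d$ of the volume form, which is $0$. It is bounded: if the $g_ix$ are linearly independent in $\mathbb R^4$, the simplex map is injective, so $|\mathrm{vol}|$ is the volume of a hyperbolic tetrahedron, and these volumes are bounded; otherwise the image lies in a totally geodesic plane and the integral is $0$.

Let $\Gamma'\subset\mathrm{SL}_2(\mathbb C)$ be discrete, torsion-free and cocompact. Stabilizers of points of $\mathbb H^3$ in $\Gamma'$ are finite, hence trivial, so $\Gamma'$ acts freely and $M=\Gamma'\backslash\mathbb H^3$ is a closed oriented $3$-manifold. Sending $(g_0,\dots,g_k)$ to the geodesic simplex on $g_0x,\dots,g_kx$ is a $\Gamma'$-equivariant chain map from the homogeneous bar resolution to the singular chains of $\mathbb H^3$. Both are free resolutions of $\mathbb Z$ over $\mathbb Z[\Gamma']$. Taking coinvariants gives $H_3(\Gamma')\cong H_3(M)$, and $\mathrm{vol}$ corresponds to integration of the volume form over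 smooth cycles in $M$. Hence
$$\langle\mathrm{vol},[M]\rangle=\mathrm{vol}(M)\ne0.\tag{2}$$
So the comparison map of $\Gamma'$ is nonzero in degree $3$.

## 4. Does $H^i(G,V)$ vanish for nonabelian compact $G$? Statement of Theorems 1–5

The known result kills all higher cohomology of compact abelian groups with $p$-liquid trivial coefficients. Now let $G$ be a compact nonabelian group, say $\mathrm{SU}(2)$. Does $H^i(G,V)$ vanish for $i>0$? Precisely: does $H^i(G,V)=0$ hold for every $0<p\le1$, every compact $G$, every $p$-liquid $V$ and every $i>0$, and does it hold for $G=\mathrm{SU}(2)$? A counterexample must have $V\ne0$ and $G$ infinite. The question is taken from Peter Scholze, "Lectures on Analytic Geometry", arXiv:2605.03655 (2026). The answer is no, already for $\mathrm{SU}(2)$ in degree $3$.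

**Theorem 1.** Let $G$ be a compact group, $n\ge1$, $0<p\le1$. If the comparison map $H^n_b(G^\delta,\mathbb R)\to H^n(G^\delta,\mathbb R)$ is nonzero, there is a $p$-liquid $V$ with $H^n(G,V)\ne0$.

**Theorem 2.** For every $0<p\le1$ there is a $p$-liquid $V$ with $H^3(\mathrm{SU}(2),V)\ne0$. The same holds for $\mathrm{SL}_2(\mathbb Z_\ell)$, for every prime $\ell$.

**Theorem 3.** $H^1(\mathrm{SU}(2),V)=H^2(\mathrm{SU}(2),V)=0$ for every $p$-liquid $V$.

**Theorem 4.** For every $0<p<1$ there is a $p$-Banach $V$ with $H^3(\mathrm{SU}(2),V)\ne0$ or $H^4(\mathrm{SU}(2),V)\ne0$.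

**Theorem 5.** If $G$ is compact and $G^0$ is nonabelian, then for every $p$ some $p$-liquid $V$ has $H^3(G,V)\ne0$. If $G$ has an open abelian subgroup, then $H^i(G,V)=0$ for all $i>0$ and all $p$-liquid $V$. Hence for a compact Lie group $G$ (and any fixed $p$), vanishing for all $V$ and all $i>0$ holds if and only if $G^0$ is a torus.

The notes do not determine which of the degrees $3,4$ occurs in Theorem 4, and do not classify all compact groups with abelian identity component.

## 5. Finite and virtually abelian groups

For $G$ finite, $H^n(G,V)$ is computed by functions $f:G^n\to V(*)$. If $df=0$ and $n\ge1$, the computation (1) with $m_g$ replaced by $\frac1{|G|}\sum_g$ shows $f=dh$. So the higher cohomology vanishes. Next we combine this averaging with the known result. This covers for instance $\mathrm O(2)$, and the normalizer of a maximal torus in $\mathrm{SU}(2)$, which we need later.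

**Proposition 1 (vanishing half of Theorem 5).** If the compact group $G$ has an open abelian subgroup $A$, then $H^i(G,V)=0$ for all $i>0$ and all $p$-liquid $V$.

*Proof.* $A$ is open, hence closed and compact, and $G/A$ is finite. As a condensed set $G$ is the disjoint union of finitely many cosets $rA$, so $\mathbb Z[G]$ is free of finite rank as a right $\mathbb Z[A]$-module. Thus $\mathbb Z[G]\otimes_{\mathbb Z[A]}-$ is exact. It is left adjoint to the exact restriction functor, so it preserves projectives. It sends a projective resolution of $\mathbb Z$ over $\mathbb Z[A]$ to one of $\mathbb Z[G/A]$ over $\mathbb Z[G]$, whence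
$$\mathrm{Ext}^i_{\mathbb Z[G]}(\mathbb Z[G/A],V)=\mathrm{Ext}^i_{\mathbb Z[A]}(\mathbb Z,V)=H^i(A,V)=0\qquad(i>0)$$
by the known result. The augmentation $\epsilon:\mathbb Z[G/A]\to\mathbb Z$ and the map $\nu:\mathbb Z\to\mathbb Z[G/A]$, $1\mapsto\sum_{x\in G/A}x$, are $\mathbb Z[G]$-linear, and $\epsilon\nu=|G/A|$. So multiplication by $|G/A|$ on $\mathrm{Ext}^i_{\mathbb Z[G]}(\mathbb Z,V)$ factors through $\mathrm{Ext}^i_{\mathbb Z[G]}(\mathbb Z[G/A],V)=0$. But $|G/A|$ is invertible on $V$, hence on this group. So $H^i(G,V)=0$. $\square$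

## 6. Haar averaging, and why $q$-measures are purely atomic

For infinite compact $G$ the obvious attempt is to average over Haar measure. If $V$ is a Banach space and $f:G^n\to V$ is a continuous cocycle, $n\ge1$, put $h(g_2,\dots,g_n)=\int_Gf(g,g_2,\dots,g_n)\,dg$. This is continuous, and (1) holds verbatim with $m_g=\int dg$. So $f=dh$.

For a general $p$-liquid $V$ this stops at the integral. Liquidity lets us integrate a map into $V$ only against $q$-measures with $q<p\le1$. By the second example in Section 2 the uniform measure on the Cantor set is not one: the averages of $2^i$ point masses, one per cylinder, have $\sum|\mu_s|^q=2^{i(1-q)}\to\infty$. The obstruction is complete: an atomless measure is never a $q$-measure for $q<1$.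

**Lemma 1.** For $0<q<1$ and $S$ profinite, $\mathcal M_q(S)(*)=\ell^q(S)$, that is, the set of sums $\sum_sa_s\delta_s$ with $\sum|a_s|^q<\infty$.

*Proof.* A sum in $\ell^q(S)$ defines a $q$-measure since $|x+y|^q\le|x|^q+|y|^q$. Conversely let $\mu=(\mu_i)$ with $\sum_{s\in S_i}|\mu_i(s)|^q\le c$ for all $i$.

**Step 1: $\mu$ is a measure.** Since $\|\mu_i\|_1\le\big(\sum|\mu_i(s)|^q\big)^{1/q}\le c^{1/q}$, $\mu$ is a bounded functional on locally constant functions. It extends to $C(S)$ and is a finite signed Radon measure; $\mu_i(s)$ is the mass of the fibre of $S\to S_i$ over $s$.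

**Step 2: remove the atoms.** Let $F\subset S$ be finite. For $i$ large, $S\to S_i$ separates $F$, and the masses of the fibres through the points of $F$ converge to the masses of the points. So $\sum_{s\in F}|\mu(\{s\})|^q\le c$. Hence $\alpha=\sum_s\mu(\{s\})\delta_s$ is in $\ell^q(S)$ with $\sum|\alpha_s|^q\le c$. The measure $\nu=\mu-\alpha$ has no atoms and $\sum_{S_i}|\nu_i(s)|^q\le2c$ for all $i$.

**Step 3: the atomless part is zero.** Let $\varepsilon>0$. As $|\nu|$ is atomless, each point has a clopen neighborhood of $|\nu|$-mass $\le\varepsilon$. Finitely many of these cover $S$, so for all large $j$ every fibre of $S\to S_j$ lies in one of them and has $|\nu|$-mass $\le\varepsilon$. For fixed $i$ and all large $j\ge i$,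
$$\|\nu_i\|_1\le\|\nu_j\|_1\le\max_s|\nu_j(s)|^{1-q}\sum_s|\nu_j(s)|^q\le2c\,\varepsilon^{1-q}.$$
Since $q<1$, letting $\varepsilon\to0$ gives $\nu=0$. $\square$

Hence, for every $0<p\le1$,
$$\mathcal M_{<p}(S)(*)=\bigcup_{q<p}\ell^q(S)\subset\ell^1(S),\tag{3}$$
and maps of profinite sets act by pushforward.

What blocks averaging is also a resource. Because the points of $\mathcal M_{<p}(S)$ are countable sums of Dirac masses, they can be paired with *every* bounded function on $S$, however discontinuous. So a bounded cocycle on $G^\delta$ should detect classes of $G$ with liquid coefficients. For abelian $G$ this cannot contradict the known result, since then $H^n_b(G^\delta,\mathbb R)=0$ for $n\ge1$ by Section 3.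

## 7. Bounded classes of $G^\delta$ detect liquid cohomology: proof of Theorem 1

We first need to get a class from a cocycle, and to see it on points.

**Lemma 2.** Let $V$ be a condensed abelian group with trivial $G$-action and $f:G^n\to V$ a map of condensed sets with $df=0$. Then $f$ defines a class $[f]\in H^n(G,V)$. There is a homomorphism $H^n(G,V)\to H^n(G^\delta,V(*))$ sending $[f]$ to the class of the cocycle $f(*):G^n\to V(*)$.

*Proof.* The map $f$ corresponds to a $\mathbb Z[G]$-linear $\varphi:B_n\to V$ with $\varphi([g_1|\dots|g_n])=f(g_1,\dots,g_n)$. As the action on $V$ is trivial, $\varphi\circ\partial$ corresponds to $df=0$. Let $P_\bullet\to\mathbb Z$ be a projective resolution and $c:P_\bullet\to B_\bullet$ a chain map over $\mathbb Z$, unique up to homotopy because $B_\bullet\to\mathbb Z$ is exact. Let $[f]$ be the class of $\varphi c_n$ in $H^n(\mathrm{Hom}(P_\bullet,V))=H^n(G,V)$.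

Evaluation at $*$ is exact, so $P_\bullet(*)\to\mathbb Z$ is a resolution over $\mathbb Z[G^\delta]$. Since $B_\bullet(*)$ is the free bar resolution of $G^\delta$, there is a chain map $c':B_\bullet(*)\to P_\bullet(*)$ over $\mathbb Z$, unique up to homotopy. Sending a cocycle $\phi:P_n\to V$ to $\phi(*)\circ c'_n$ defines the homomorphism. It sends $[f]$ to the class of $\varphi(*)\circ c_n(*)\circ c'_n$. The composite $c(*)\circ c'$ is a chain map of the free resolution $B_\bullet(*)$ over the identity of $\mathbb Z$, hence homotopic to the identity. So this class is that of $\varphi(*)$, i.e. of $f(*)$. $\square$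

**Proof of Theorem 1.** Let $b:G^n\to\mathbb R$ be a bounded, arbitrarily discontinuous, cocycle with $[b]\ne0$ in $H^n(G^\delta,\mathbb R)$.

**Step 1: the space $V$.** We build the $p$-liquid space with a universal $n$-cocycle. As $G^n$ is not profinite, cover it: choose a profinite $S$ with a surjection $\pi:S\to G^n$. To lift the faces, let
$$Q=\{(y,s_0,\dots,s_{n+1})\in G^{n+1}\times S^{n+2}:\pi(s_j)=d_j(y)\ \text{for all }j\}.$$
This is compact, and it surjects onto $G^{n+1}$ because $\pi$ is surjective. Choose a profinite $T$ surjecting onto $Q$. We get a surjection $\theta:T\to G^{n+1}$ and maps $\tilde d_j:T\to S$ with $\pi\tilde d_j=d_j\theta$. Define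
$$V=\mathrm{coker}\Big(\mathcal M_{<p}(S\times_{G^n}S)\oplus\mathcal M_{<p}(T)\to\mathcal M_{<p}(S)\Big),\quad \delta_{(s,s')}\mapsto\delta_s-\delta_{s'},\quad\delta_t\mapsto\sum_j(-1)^j\delta_{\tilde d_j(t)},$$
the maps being alternating sums of pushforwards. By the input on liquid spaces, $V$ is $p$-liquid.

**Step 2: the cocycle.** The composite $S\to\mathcal M_{<p}(S)\to V$, $s\mapsto[\delta_s]$, equalizes $S\times_{G^n}S\rightrightarrows S$. By (1.1) it descends to a map of condensed sets $f:G^n\to V$ with $f\circ\pi=[\delta]$. The pullback of $df$ along the epimorphism $\theta$ is $t\mapsto\sum_j(-1)^jf(\pi\tilde d_j(t))=\big[\sum_j(-1)^j\delta_{\tilde d_j(t)}\big]=0$. So $df=0$.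

**Step 3: the class is nonzero.** Here atomicity enters. Define $\Lambda:\mathcal M_{<p}(S)(*)\to\mathbb R$ by $\Lambda(\sum a_s\delta_s)=\sum a_s\,b(\pi(s))$. By (3) and boundedness of $b$ this converges absolutely. It kills the image of $\mathcal M_{<p}(S\times_{G^n}S)(*)$, since $\pi(s)=\pi(s')$ there. It kills the image of $\mathcal M_{<p}(T)(*)$, whose elements are also absolutely convergent sums of Dirac masses by (3):
$$\Lambda\Big(\sum_ta_t\sum_j(-1)^j\delta_{\tilde d_j(t)}\Big)=\sum_ta_t\sum_j(-1)^jb(d_j\theta(t))=\sum_ta_t\,(db)(\theta(t))=0.$$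
Evaluation at $*$ commutes with cokernels, so $\Lambda$ induces a linear map $\bar\Lambda:V(*)\to\mathbb R$ with $\bar\Lambda\circ f(*)=b$. The composite
$$H^n(G,V)\to H^n(G^\delta,V(*))\xrightarrow{\ \bar\Lambda\ }H^n(G^\delta,\mathbb R)$$
of the map in Lemma 2 with $\bar\Lambda$ sends $[f]$ to $[b]\ne0$. Hence $H^n(G,V)\ne0$. $\square$

Note that $\bar\Lambda$ is only a map on points. In Theorem 2 it cannot come from a map of condensed vector spaces $V\to\mathbb R$: otherwise $b=\bar\Lambda f$ would be continuous, and Haar averaging would give $b=dh$, so $[b]=0$.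

## 8. A wild pullback of hyperbolic volume: proof of Theorem 2

By Theorem 1 we need a bounded $3$-cocycle on $\mathrm{SU}(2)^\delta$ that is nonzero in $H^3(\mathrm{SU}(2)^\delta,\mathbb R)$. The usual inclusion $\mathrm{SU}(2)\subset\mathrm{SL}_2(\mathbb C)$ gives nothing: it pulls $\mathrm{vol}$ back to a continuous cocycle, which Haar averaging kills (with the base point $x$ fixed by $\mathrm{SU}(2)$ it is even $0$). But $\mathrm{SU}(2)^\delta$ has other homomorphisms to $\mathrm{SL}_2(\mathbb C)$, from field embeddings $\mathbb C\to\mathbb C$. Arithmetic supplies one group that is a subgroup of $\mathrm{SU}(2)$ at a real place and a lattice in $\mathrm{SL}_2(\mathbb C)$ at a complex place, and a wild embedding passes from one place to the other.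

**Step 1: the arithmetic group.** Let $K=\mathbb Q(\sqrt[3]2)$, with real embedding $\tau:K\to\mathbb R$ and a complex embedding $\kappa:K\to\mathbb C$. Let $D$ be the quaternion algebra over $K$ ramified exactly at $\tau$ and one finite prime (a quaternion algebra with any given finite set of even size of noncomplex ramified places exists). Let $O\subset D$ be a maximal order and $O^1$ its norm-one group. By Maclachlan–Reid, *The Arithmetic of Hyperbolic 3-Manifolds*, §8.1–8.2, $O^1$ is discrete and cocompact in $(D\otimes_{K,\kappa}\mathbb C)^1\cong\mathrm{SL}_2(\mathbb C)$. By Selberg's lemma there is a torsion-free $\Gamma\subset O^1$ of finite index; it is again discrete and cocompact.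

**Step 2: $\Gamma$ maps to $\mathrm{SU}(2)$.** Since $D$ is ramified at $\tau$, $D\otimes_{K,\tau}\mathbb R$ is Hamilton's quaternions, realized in $M_2(\mathbb C)$ with norm-one group $\mathrm{SU}(2)$. So there is a ring homomorphism $\theta:D\to M_2(\mathbb C)$ that is $\tau$ on $K$ and maps $\Gamma$ into $\mathrm{SU}(2)$.

**Step 3: the wild embedding.** We want a field embedding $\sigma:\mathbb R\to\mathbb C$ with $\sigma\tau=\kappa$. Let $\mathcal B$ be a transcendence basis of $\mathbb R/\tau(K)$; it has the cardinality of the continuum, and so does a transcendence basis of $\mathbb C/\kappa(K)$. Map $\tau(K)$ to $\kappa(K)$ by $\kappa\tau^{-1}$ and $\mathcal B$ injectively to part of a transcendence basis of $\mathbb C/\kappa(K)$. This is an embedding of $\tau(K)(\mathcal B)$, which extends over the algebraic extension $\mathbb R$ because $\mathbb C$ is algebraically closed. Put $\tilde\sigma(a+bi)=\sigma(a)+i\sigma(b)$. This is the ring homomorphism on $\mathbb C=\mathbb R[t]/(t^2+1)$ given by $\sigma$ and $t\mapsto i$, hence a field embedding $\mathbb C\to\mathbb C$.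 Applied entrywise it gives a homomorphism
$$j:\mathrm{SU}(2)^\delta\subset\mathrm{SL}_2(\mathbb C)\xrightarrow{\ \tilde\sigma\ }\mathrm{SL}_2(\mathbb C).$$

**Step 4: $j\theta(\Gamma)$ is a lattice.** The map $\tilde\sigma\circ\theta:D\to M_2(\mathbb C)$ restricts to $\sigma\tau=\kappa$ on $K$. So it induces a $\mathbb C$-algebra map $D\otimes_{K,\kappa}\mathbb C\to M_2(\mathbb C)$, an isomorphism since the source is simple and dimensions agree. By Skolem–Noether it is $\mathrm{GL}_2(\mathbb C)$-conjugate to the isomorphism used in Step 1. Hence $j\theta$ maps $\Gamma$ isomorphically onto a torsion-free cocompact lattice $\Gamma'$.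

**Step 5: conclusion.** Let $b=j^*\mathrm{vol}$, a bounded $3$-cocycle on $\mathrm{SU}(2)^\delta$. Its pullback along $\theta:\Gamma\to\mathrm{SU}(2)^\delta$ is the pullback of $\mathrm{vol}$ along $\Gamma\cong\Gamma'$. By (2), with $M=\Gamma'\backslash\mathbb H^3$, it takes the value $\pm\mathrm{vol}(M)\ne0$ on a generator of $H_3(\Gamma)\cong H_3(M)$. So $[b]\ne0$, and Theorem 1 with $n=3$ applies.

**Step 6: $\mathrm{SL}_2(\mathbb Z_\ell)$.** Take $K$ imaginary quadratic with $\ell$ split. For instance $K=\mathbb Q(\sqrt{1-8\ell})$ will do: $1-8\ell$ is negative and congruent to $1$ modulo $8$ and modulo $\ell$, so it is a square in $\mathbb Z_\ell$. Let $\tau:K\to K_\lambda=\mathbb Q_\ell$ for a place $\lambda\mid\ell$, let $\kappa:K\to\mathbb C$ be an embedding, and let $D$ be ramified exactly at two finite primes not above $\ell$. As $D$ is a division algebra and $K$ has one complex and no real place, the reference in Step 1 gives again $\Gamma\subset O^1$, torsion-free, discrete and cocompact in $\mathrm{SL}_2(\mathbb C)$. Since $O_\lambda$ is a maximal order in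 $D_\lambda\cong M_2(\mathbb Q_\ell)$ and these are all conjugate, we may choose the isomorphism with $O_\lambda=M_2(\mathbb Z_\ell)$. This gives $\theta:D\to M_2(\mathbb Q_\ell)$, equal to $\tau$ on $K$, with $\theta(\Gamma)\subset\mathrm{SL}_2(\mathbb Z_\ell)$. As in Step 3 there is a field embedding $\sigma:\mathbb Q_\ell\to\mathbb C$ with $\sigma\tau=\kappa$, since a transcendence basis of $\mathbb Q_\ell/\tau(K)$ has at most the cardinality of the continuum. Let $j:\mathrm{SL}_2(\mathbb Z_\ell)^\delta\to\mathrm{SL}_2(\mathbb C)$ be $\sigma$ applied entrywise. Steps 4 and 5 apply word for word with $\sigma$ in place of $\tilde\sigma$. $\square$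

Here $V\ne0$ and $G$ is infinite, so the question is settled negatively.

## 9. Degrees one and two for $\mathrm{SU}(2)$: proof of Theorem 3

The group $\mathrm{SU}(2)$ is covered by conjugates of a maximal torus, where cohomology vanishes. In degrees $1$ and $2$ this suffices.

Let $G=\mathrm{SU}(2)$ be the unit quaternions, $T=\{e^{i\theta}\}$, $N=N(T)$. Then $N\setminus T=\{e^{i\theta}j\}$ is the set of imaginary units orthogonal to $i$. Let $S^2=\{x\in G:x^2=-1\}$, the imaginary units. By Proposition 1, $H^k(T,V)=H^k(N,V)=0$ for $k>0$.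

**Step 1: $H^1$ and $H^2$ via the augmentation ideal.** For a compact group $H$ let $I_H=\ker(\mathbb Z[H]\to\mathbb Z)$. By exactness of the bar complex, $I_H$ is the cokernel of $B_2\to B_1$, with $[g]\mapsto g-1$. So $\mathrm{Hom}_{\mathbb Z[H]}(I_H,W)$ is the set $\mathrm{Der}(H,W)$ of maps $D:H\to W$ with $D(gh)=D(g)+gD(h)$. As $\mathbb Z[H]$ is projective, the long exact sequence of $0\to I_H\to\mathbb Z[H]\to\mathbb Z\to0$ gives $H^2(H,V)=\mathrm{Ext}^1_{\mathbb Z[H]}(I_H,V)$ and $H^1(H,V)=\mathrm{coker}\big(V(*)\to\mathrm{Der}(H,V)\big)$. The map here is $v\mapsto(g\mapsto(g-1)v)=0$, so $H^1(H,V)=\mathrm{Hom}(H,V)$.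

**Step 2: $H^1(G,V)=0$.** Let $f:G\to V$ be a homomorphism. Then $f|_T\in\mathrm{Hom}(T,V)=H^1(T,V)=0$. Along the surjection $G\times T\to G$, $(g,t)\mapsto gtg^{-1}$, $f$ pulls back to $f(g)+f(t)-f(g)=f(t)=0$. By (1.1), $f=0$.

**Step 3: from a degree-two class to a central extension.** Let $0\to V\to W\to I_G\to0$ represent a class in $H^2(G,V)$. Put $E=W\times_{I_G}G$, formed along $g\mapsto g-1$, with product $(w,g)(w',g')=(w+gw',gg')$. This is well defined since $gg'-1=(g-1)+g(g'-1)$. It is a condensed group, with unit $(0,1)$ and inverse $(-g^{-1}w,g^{-1})$. The map $E\to G$ is an epimorphism with kernel $V$, and $V$ is central: $(v,1)(w,g)=(v+w,g)=(w+gv,g)=(w,g)(v,1)$. A homomorphic section of $E\to G$ is the same as a derivation $G\to W$ lifting $g\mapsto g-1$, i.e. a splitting of $W\to I_G$. So it suffices to split $E$.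

Over $N$ this is possible: $W\times_{I_G}I_N$ is an extension of $I_N$ by $V$ over $\mathbb Z[N]$, and $\mathrm{Ext}^1_{\mathbb Z[N]}(I_N,V)=H^2(N,V)=0$. A splitting gives a derivation on $N$, hence a homomorphic section $s_N$ of $E$ over $N$. Since $V$ is central, conjugation in $E$ descends to an action $G\times E\to E$, $(g,e)\mapsto g\cdot e$, by automorphisms that are trivial on $V$ and cover conjugation in $G$. The group law on the subgroup $V$ is written additively.

**Step 4: $g\cdot s_N(-1)=s_N(-1)$.** Let $e=s_N(-1)$. As $-1$ is central in $G$, $\lambda(g)=(g\cdot e)e^{-1}$ lies in $V$. From $gh\cdot e=g\cdot(\lambda(h)e)=\lambda(h)(g\cdot e)=\lambda(h)\lambda(g)e$ we see that $\lambda:G\to V$ is a homomorphism, hence $0$ by Step 2.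

**Step 5: $s_N$ is compatible with conjugation by $G$.** Let $Q=\{(g,n,n')\in G\times N\times N:gng^{-1}=n'\}$, a compact space, and define $\delta:Q\to V$ by $g\cdot s_N(n)=\delta\cdot s_N(n')$. The claim is $\delta=0$. Consider three closed subsets of $Q$.

* $Q_1=\{n^2=-1\}$. Then also $n'^2=-1$. Squaring the defining relation, the left side becomes $g\cdot s_N(-1)=s_N(-1)$ by Step 4. The right side becomes $s_N(-1)$ translated by $2\delta$. So $2\delta=0$, and $\delta=0$ as $V$ is an $\mathbb R$-vector space.
* $Q_2=\{n=n'=\pm1\}$. Here $\delta=0$ by Step 4 and $s_N(1)=1$.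
* $Q_3=\{g\in N\}$. Here $g\cdot s_N(n)=s_N(g)s_N(n)s_N(g)^{-1}=s_N(n')$, so $\delta=0$.

They cover $Q$. If $n$ or $n'$ is in $N\setminus T$, its square is $-1$, hence $n^2=-1$ as $n,n'$ are conjugate. If $n=\pm1$ then $n'=n$. If $n,n'\in T$ and $n\ne\pm1$, then $n$ and $n'$ both have centralizer $T$, so $gTg^{-1}=T$ and $g\in N$. By (1.1), $\delta=0$.

**Step 6: a section over all of $G$.** The map $(g,n)\mapsto g\cdot s_N(n)$ on $G\times N$ descends along the surjection $G\times N\to G$, $(g,n)\mapsto gng^{-1}$. Indeed, if $gng^{-1}=hmh^{-1}$, then $(h^{-1}g,n,m)\in Q$, so $(h^{-1}g)\cdot s_N(n)=s_N(m)$ by Step 5, i.e. $g\cdot s_N(n)=h\cdot s_N(m)$. We obtain a section $s:G\to E$ with $s(gng^{-1})=g\cdot s_N(n)$.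

**Step 7: $s$ is multiplicative on imaginary units.** We show that $s(xy)=s(x)s(y)$ on $S^2\times S^2$ and $s(y^{-1})=s(y)^{-1}$ on $S^2$. Any two imaginary units $x,y$ are orthogonal to a common imaginary unit $u=gig^{-1}$; then $g^{-1}xg$ and $g^{-1}yg$ are orthogonal to $i$, so they lie in $N\setminus T$. Thus $G\times(N\setminus T)^2\to S^2\times S^2$, $(g,n,m)\mapsto(gng^{-1},gmg^{-1})$, is surjective. On its source $s(xy)=g\cdot s_N(nm)=(g\cdot s_N(n))(g\cdot s_N(m))=s(x)s(y)$, and $s(y^{-1})=g\cdot s_N(m^{-1})=s(y)^{-1}$. Use (1.1).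

**Step 8: $s$ is a homomorphism.** The map $(S^2)^3\to G\times G$, $(x,y,z)\mapsto(xy,y^{-1}z)$, is surjective. Given $(g,h)=(a+bu,a'+b'u')$ with $u,u'$ imaginary units and real $a,b,a',b'$, choose an imaginary unit $y$ orthogonal to $u$ and $u'$. Then $x=gy^{-1}=-ay-b\,uy$ and $z=yh=a'y+b'\,yu'$ have norm $1$, and they are imaginary because products of orthogonal imaginary quaternions are imaginary. Also $xy=g$ and $y^{-1}z=h$. Along this surjection, since $y^{-1}\in S^2$, Step 7 gives
$$s(xy)\,s(y^{-1}z)=s(x)s(y)s(y)^{-1}s(z)=s(x)s(z)=s(xz)=s(xy\cdot y^{-1}z).$$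
So $s$ is a homomorphic section, the extension splits, and $H^2(G,V)=0$. $\square$

## 10. Approximate cocycles in $p$-Banach spaces: proof of Theorem 4

Fix $0<p<1$. The space $V$ of Section 7 is not presented as a $p$-Banach space. If one normed such a quotient so that $x\mapsto\delta_x$ is continuous, then $\delta_x-\delta_{x'}$ would be small for $x'$ near $x$, while $\Lambda(\delta_x-\delta_{x'})=b(x)-b(x')$ need not be. So $\Lambda$ cannot be used directly; as noted in Section 7, a continuous $\Lambda$ would force $[b]=0$. Instead we take a sequence of $p$-Banach spaces whose norms penalize moving a mass less and less tolerantly, and recover atoms in the limit. In these spaces the tautological cochain is only an approximate cocycle; degree $4$ enters to correct it.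

**Lemma 3.** Let $V$ be $p$-Banach and $K$ a compact metrizable space of finite covering dimension $D$, or a profinite set (put $D=0$). Then $H^0(K,V)=C(K,V)$ and $H^b(K,V)=0$ for $b>0$.

*Proof.* Norms of functions are sup norms.

**Step 1: extension.** A continuous $h:Z\to V$ on a closed subset $Z$ of a profinite set extends to a continuous $\hat h$ with $\|\hat h\|^p\le2\|h\|^p$. Let $r_0=h$. Inductively choose a locally constant $h_m$ on $Z$ with values among those of $r_m$, such that $r_{m+1}=r_m-h_m$ has $\|r_{m+1}\|^p\le2^{-m-1}\|h\|^p$ (take a fine clopen partition of $Z$ and the value of $r_m$ at a point of each part). Then $h=\sum h_m$ and $\|h_m\|^p\le\|r_m\|^p\le2^{-m}\|h\|^p$. A finite clopen partition of $Z$ extends to one of the ambient set, so each $h_m$ extends to a locally constant $\hat h_m$ with the same values (if $Z=\emptyset$ take $\hat h=0$). Then $\hat h=\sum\hat h_m$ converges uniformly and $\|\hat h\|^p\le\sum2^{-m}\|h\|^p=2\|h\|^p$.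

**Step 2: Čech exactness.** Let $S\to K$ be a surjection from a profinite set, $S^{(m)}$ its $m$-fold fibre product over $K$, and let $d$ now be the Čech differential. Let $m\ge1$ and $0\ne f\in C(S^{(m+1)},V)$ with $df=0$. We show $f=dh$ for some $h\in C(S^{(m)},V)$. For $x\in K$ with fibre $S_x$ fix $s_*\in S_x$ and put $h_x(s_1,\dots,s_m)=f(s_*,s_1,\dots,s_m)$ on $S_x^m$. Inserting $s_*$ as first variable in $df=0$ gives $dh_x=f$ on $S_x^{m+1}$. By Step 1 extend $h_x$ to $\hat h_x\in C(S^{(m)},V)$ with $\|\hat h_x\|^p\le2\|f\|^p$. Let $\varepsilon>0$. The set where $\|f-d\hat h_x\|\ge\varepsilon$ is closed in $S^{(m+1)}$ and misses the fibre over $x$; its image in $K$ is closed and misses $x$. So $\|f-d\hat h_x\|\le\varepsilon$ over a neighborhood $U_x$ of $x$.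

Take a finite cover of $K$ by such sets, refined so that each point lies in at most $D+1$ members, with each member inside some $U_{x_k}$, and a subordinate partition of unity $\phi_k$ on $K$ (a clopen partition if $K$ is profinite). Let $h=\sum\phi_k\hat h_{x_k}$. At each point at most $D+1$ terms are nonzero and $0\le\phi_k\le1$, so $\|h\|^p\le2(D+1)\|f\|^p$. As $\phi_k$ depends only on the point of $K$, $dh=\sum\phi_k\,d\hat h_{x_k}$, and
$$\|f-dh\|^p=\Big\|\sum\phi_k(f-d\hat h_{x_k})\Big\|^p\le(D+1)\varepsilon^p\le\tfrac12\|f\|^p$$
for small $\varepsilon$. Now iterate with the cocycle $f-dh$ (stop if it is $0$). The successive errors satisfy $\|f_r\|^p\le2^{-r}\|f\|^p$ and the corrections satisfy $\|h_r\|^p\le2(D+1)2^{-r}\|f\|^p$. So $\sum h_r$ converges and $f=d\sum h_r$. Also the kernel of $C(S,V)\to C(S^{(2)},V)$ is $C(K,V)$, since $S\to K$ is a quotient map.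

**Step 3: cohomology.** A finite covering $\{S_i\to S\}$ of a profinite set has the same Čech complex as the single surjection $\bigsqcup S_i\to S$. So by Step 2 with $K=S$ all these Čech complexes are exact in positive degrees, and the standard criterion (Stacks Project, Tag 01EW) gives $H^b(S,V)=0$ for $S$ profinite and $b>0$. For general $K$ with a surjection $S\to K$ from a profinite set, the Čech spectral sequence with $E_1^{a,b}=H^b(S^{(a+1)},V)$ shows that $H^\bullet(K,V)$ is the cohomology of $C(S^{(\bullet+1)},V)$, which Step 2 computes. $\square$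

Let $G=\mathrm{SU}(2)$. Then $G^n$ is a compact manifold of dimension $3n$, of covering dimension $3n$. By (1.4) and Lemma 3, the bar resolution consists of modules $B_n$ with $\mathrm{Ext}^b_{\mathbb Z[G]}(B_n,V)=H^b(G^n,V)=0$ for $b>0$ when $V$ is $p$-Banach. Hence $H^n(G,V)$ is the $n$-th cohomology of the complex $C(G^\bullet,V)$.

**Proof of Theorem 4.** Suppose $H^3(G,V)=H^4(G,V)=0$ for all $p$-Banach $V$. We derive a contradiction.

**Step 1: uniform primitives in degree four.** There is a constant $C$ such that for every $p$-Banach $V$, every cocycle $u\in C(G^4,V)$ is $de$ with $\|e\|\le C\|u\|$. Otherwise, for every $k\ge1$ there are a $p$-Banach $V_k$ and a cocycle $u_k\in C(G^4,V_k)$, $\|u_k\|=1$, with no primitive of norm $\le k^2$. Let $V=c_0(V_k)$ be the space of null sequences with the sup norm; it is $p$-Banach. Then $u=(u_k/k)_k$ is a uniform limit of its truncations, hence a continuous cocycle with values in $V$. As $H^4(G,V)=0$, $u=de$ with $e=(e_k)$. Then $ke_k$ is a primitive of $u_k$ of norm $\le k\|e\|\le k^2$ for $k\ge\|e\|$, a contradiction.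

**Step 2: test spaces.** Let $X=G^3$ and $Y=G^4$, with the sum metrics from a bi-invariant metric on $G$. All faces $Y\to X$ are $1$-Lipschitz, because $d(gh,g'h')\le d(g,g')+d(h,h')$. For $j\ge1$ let $\omega_j(t)=\min(1,(jt)^{p/2})$. On $\mathbb R[X]$ (finite formal sums) put
$$N_j(\xi)=\inf\Big\{\sum|a_i|^p\omega_j(d(g_i,h_i))+\sum|c_k|^p:\ \xi=\sum a_i(\delta_{g_i}-\delta_{h_i})+\sum c_k\delta_{x_k}\Big\},$$
and likewise on $\mathbb R[Y]$. For $\kappa>0$ put
$$N_{j,\kappa}(\xi)=\inf_{w\in\mathbb R[Y]}\big(N_j(\xi-\partial w)+\kappa N_j(w)\big).$$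
Both are subadditive and satisfy $N(\lambda\xi)=|\lambda|^pN(\xi)$. Let $V_{j,\kappa}$ be the $p$-Banach space obtained from $(\mathbb R[X],N_{j,\kappa}^{1/p})$ by Hausdorff completion, and $f:X\to V_{j,\kappa}$, $x\mapsto[\delta_x]$. Then $\|f(x)-f(x')\|^p\le\omega_j(d(x,x'))$, so $f$ is continuous. Taking $w=\delta_y$ gives $\|df(y)\|^p=N_{j,\kappa}(\partial\delta_y)\le\kappa N_j(\delta_y)\le\kappa$. So $f$ is a cocycle up to an error of size $\kappa^{1/p}$.

**Step 3: a cycle of small norm.** Let $b$ be the bounded cocycle of Section 8. As it is nonzero on a class of $H_3(\Gamma)$, there is an integral cycle $z=\sum n_l\delta_{x_l}\in\mathbb Z[X]$, $\partial z=0$, with $b(z)\ne0$. By Step 1 applied to $df$ there is $e\in C(X,V_{j,\kappa})$ with $de=df$ and $\|e\|^p\le C^p\kappa$. Then $f-e$ is a continuous $3$-cocycle, and $H^3(G,V_{j,\kappa})=0$ gives $f-e=dh$ with $h\in C(G^2,V_{j,\kappa})$. Since $(dh)(z)=h(\partial z)=0$,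
$$N_{j,\kappa}(z)=\|f(z)\|^p=\|e(z)\|^p\le C^p\kappa\sum|n_l|^p<A\kappa,\qquad A=1+C^p\sum|n_l|^p,$$
with $A$ independent of $j$ and $\kappa$. Hence there are $w_j\in\mathbb R[Y]$ (depending also on $\kappa$) with
$$N_j(w_j)<A,\qquad N_j(z-\partial w_j)<A\kappa.\tag{4}$$

**Step 4: in the limit $j\to\infty$ only atoms survive.** Fix $\kappa$. Choose a decomposition of $w_j$ as in the definition of $N_j$, of cost $<A$. For pairs with $d(g_i,h_i)\ge1/j$ we have $\omega_j=1$; regard such a pair as two Dirac masses with coefficients $\pm a_i$. So $w_j=v_j+u_j$. Here $v_j=\sum c_k\delta_{y_k}$ with $\sum|c_k|^p\le2A$. The other part is $u_j=\sum a_i(\delta_{g_i}-\delta_{h_i})$, where $d_i=d(g_i,h_i)<1/j$ and $\sum|a_i|^p\omega_j(d_i)\le A$.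

The part $u_j$ disappears. For $0<t\le1/j$, $t^p/\omega_j(t)=t^{p/2}j^{-p/2}\le j^{-p}$. So for Lipschitz $\phi$ on $Y$, using $\|\cdot\|_{\ell^1}\le\|\cdot\|_{\ell^p}$,
$$|u_j(\phi)|\le\mathrm{Lip}(\phi)\sum|a_i|d_i\le\mathrm{Lip}(\phi)\Big(\sum|a_i|^pd_i^p\Big)^{1/p}\le\mathrm{Lip}(\phi)\,A^{1/p}j^{-1}\to0.$$

The part $v_j$ converges to atoms. Order its coefficients by decreasing absolute value, and pad with zeros; then $|c_k^{(j)}|\le(2A/k)^{1/p}$. As $Y$ is compact, pass to a subsequence with $c_k^{(j)}\to c_k$ and $y_k^{(j)}\to y_k$ for all $k$. Since $p<1$, $\sum_kk^{-1/p}<\infty$, so the tails are uniformly small in $\ell^1$. Therefore $v_j\to w:=\sum c_k\delta_{y_k}$ weakly-$*$, and $\sum|c_k|^p\le2A$ by Fatou. Thus $w_j(\phi)\to w(\phi)$ for all Lipschitz $\phi$ on $Y$.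

The same argument on $X$ for $z-\partial w_j$, with $A\kappa$ in place of $A$ by (4), gives after a further subsequence $(z-\partial w_j)(\phi)\to r(\phi)$ for all Lipschitz $\phi$ on $X$, with $r$ atomic and $\sum_x|r_x|^p\le2A\kappa$. (If limit points coincide, adding their coefficients does not increase the sum of $p$-th powers.)

**Step 5: pair with $b$.** For $\phi$ Lipschitz on $X$, $d\phi$ is Lipschitz on $Y$, so $(\partial w_j)(\phi)=w_j(d\phi)\to w(d\phi)=(\partial w)(\phi)$. Hence $z-\partial w$ and $r$ agree on Lipschitz functions, which are dense in $C(X)$. So $z-\partial w=r$ as measures, and all of them are atomic with $\ell^1$ coefficients. We may therefore pair with the bounded function $b$, all sums converging absolutely: $b(z)=b(\partial w)+b(r)=(db)(w)+b(r)=b(r)$, and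
$$|b(z)|\le\|b\|_\infty\sum|r_x|\le\|b\|_\infty\Big(\sum|r_x|^p\Big)^{1/p}\le\|b\|_\infty(2A\kappa)^{1/p}.$$
Here $z$, $b$ and $A$ do not depend on $\kappa$. Letting $\kappa\to0$ gives $b(z)=0$, a contradiction. $\square$

## 11. Nonabelian identity component: proof of Theorem 5

The vanishing half is Proposition 1. For the nonvanishing half, let $G$ be compact with $G^0$ nonabelian. We map $\mathrm{SU}(2)$ to $G$ and $G$ to some $\mathrm{SU}(m)$, and replace $\mathrm{vol}$ by a bounded class of $\mathrm{SL}_m(\mathbb C)$.

**Step 1: $\mathrm{SU}(2)\to G\to\mathrm{SU}(m)$.** By the structure theorem (Hofmann–Morris, *The Structure of Compact Groups*, Thm 9.24), the commutator subgroup of $G^0$ is a quotient of a nonempty product of simply connected simple compact Lie groups by a totally disconnected central subgroup. Composing a root $\mathrm{SU}(2)$ of one factor with this quotient map gives a continuous $\psi:\mathrm{SU}(2)\to G$. It is nontrivial: otherwise the connected group $\mathrm{SU}(2)$ would map to a totally disconnected group, so the root homomorphism would be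 trivial. By Peter–Weyl there is $\rho_0:G\to U(m-1)$ with $\rho_0\psi\ne1$. Put $\rho=\rho_0\oplus\det\rho_0^{-1}:G\to\mathrm{SU}(m)$; then $r:=\rho\psi\ne1$.

**Step 2: a bounded class on $\mathrm{SL}_m(\mathbb C)$.** Write $H_c$ for continuous cohomology, computed by continuous cochains. By Bucher–Burger–Iozzi (*The bounded Borel class and 3-manifold groups*, Duke Math. J. 167 (2018)), $H^3_c(\mathrm{SL}_m(\mathbb C),\mathbb R)\cong\mathbb R$ is generated by the Borel class, which has a bounded representative. Let $\beta$ be a bounded continuous cocycle representing a generator.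

**Lemma 4.** For a nontrivial algebraic $\varphi:\mathrm{SL}_2(\mathbb C)\to\mathrm{SL}_m(\mathbb C)$, $\varphi^*[\beta]=c\,[\mathrm{vol}]$ in $H^3_c(\mathrm{SL}_2(\mathbb C),\mathbb R)$ with $c\ne0$.

*Proof.* Let $X_m=\mathrm{SL}_m(\mathbb C)/\mathrm{SU}(m)$ with base point $o$ and tangent space $i\,\mathfrak{su}(m)$, the traceless Hermitian matrices, at $o$. Conjugation acts trivially on continuous cohomology, so we may assume $\varphi(\mathrm{SU}(2))\subset\mathrm{SU}(m)$. As $d\varphi$ is $\mathbb C$-linear, it maps $i\,\mathfrak{su}(2)$ to $i\,\mathfrak{su}(m)$. So $\varphi$ respects the Cartan involutions and induces an equivariant map $X_2\to X_m$ taking $o$ to $o$ and geodesics $g\exp(tY)o$ to geodesics.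

By van Est and Dupont (Topology 15 (1976)), $H^3_c(\mathrm{SL}_m(\mathbb C),\mathbb R)\cong\Omega^3(X_m)^{\mathrm{SL}_m(\mathbb C)}$, where an invariant form is sent to the cocycle given by integrating it over iterated geodesic cones on $g_0o,\dots,g_3o$. Since $X_2\to X_m$ carries geodesic cones to geodesic cones, this is natural for $\varphi$: pullback of classes corresponds to pullback of forms.

On $X_2=\mathbb H^3$ (up to scaling the metric) the volume form gives exactly $\mathrm{vol}$ with base point $x=o$. Indeed, for linearly independent vertices, the cone from $x_0$ and the normalized affine simplex of Section 3 differ by a reparametrization that is monotone increasing along each geodesic from $x_0$. By induction on the dimension the cone is the affine simplex composed with an orientation-preserving reparametrization of $\Delta^3$. In the degenerate case both integrals are $0$, the images lying in a totally geodesic plane. Changing $x$ does not change $[\mathrm{vol}]$: if $x'=hx$ (the action is transitive), the cocycle for $x'$ is $(g_i)\mapsto\mathrm{vol}(g_ih)=\mathrm{vol}(h^{-1}g_ih)$,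 a conjugate of $\mathrm{vol}$.

The space $\Omega^3(X_m)^{\mathrm{SL}_m(\mathbb C)}=(\Lambda^3(i\,\mathfrak{su}(m))^*)^{\mathrm{SU}(m)}\cong H^3(\mathrm{SU}(m),\mathbb R)$ is one-dimensional. It contains $\omega_m(X,Y,Z)=\mathrm{Im}\,\mathrm{tr}(X[Y,Z])$, which is alternating and invariant. For the Pauli matrices, $[\sigma_1,\sigma_2]=2i\sigma_3$, so
$$(\varphi^*\omega_m)(\sigma_3,\sigma_1,\sigma_2)=\mathrm{Im}\,\mathrm{tr}\big(d\varphi(\sigma_3)\cdot2i\,d\varphi(\sigma_3)\big)=2\,\mathrm{tr}\big(d\varphi(\sigma_3)^2\big)>0,$$
because $d\varphi(\sigma_3)$ is Hermitian, and it is nonzero as $\mathfrak{sl}_2(\mathbb C)$ is simple and $\varphi\ne1$. So $\omega_m\ne0$ spans, and $\varphi^*\omega_m$ is a nonzero invariant $3$-form on the $3$-dimensional space $X_2$, that is, a nonzero multiple of the volume form. Since $[\beta]$ is a nonzero multiple of the class of $\omega_m$, the lemma follows. $\square$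

**Step 3: the bounded cocycle on $G^\delta$.** Let $\Gamma,\theta,\tilde\sigma$ be as in Section 8 for $\mathrm{SU}(2)$. Let $b$ be the pullback of $\beta$ along
$$G^\delta\xrightarrow{\ \rho\ }\mathrm{SL}_m(\mathbb C)\xrightarrow{\ \tilde\sigma\ }\mathrm{SL}_m(\mathbb C),$$
a bounded cocycle. We show $[b]\ne0$ by pulling back along $\psi\theta:\Gamma\to G^\delta$. The representation $r=\rho\psi$ of $\mathrm{SU}(2)$ is $u\mapsto c_0r_0(u)c_0^{-1}$, where $c_0\in\mathrm{GL}_m(\mathbb C)$ and $r_0$ is a sum of symmetric powers of the standard representation, given in monomial bases by polynomials with rational coefficients. So $r_0$ is a nontrivial algebraic homomorphism $\mathrm{SL}_2(\mathbb C)\to\mathrm{SL}_m(\mathbb C)$ that commutes with $\tilde\sigma$, and for $\gamma\in\Gamma$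
$$\tilde\sigma\big(\rho\psi(\theta(\gamma))\big)=\tilde\sigma(c_0)\,r_0\big(\tilde\sigma(\theta(\gamma))\big)\,\tilde\sigma(c_0)^{-1}.$$
Conjugation by $\tilde\sigma(c_0)$ (after scaling, by an element of $\mathrm{SL}_m(\mathbb C)$) does not change classes. Hence the pullback of $[b]$ to $\Gamma$ is the restriction of $r_0^*[\beta]=c\,[\mathrm{vol}]$, $c\ne0$ by Lemma 4, along the lattice embedding $\tilde\sigma\theta=j\theta$ of Section 8. By Step 5 of Section 8 this is nonzero. So $[b]\ne0$ in $H^3(G^\delta,\mathbb R)$, and Theorem 1 with $n=3$ gives, for every $p$, a $p$-liquid $V$ with $H^3(G,V)\ne0$.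

**Step 4: compact Lie groups.** Let $G$ be a compact Lie group. Its identity component is open, and it is a torus if and only if it is abelian. If $G^0$ is abelian, it is an open abelian subgroup and Proposition 1 gives vanishing for all $V$ and all $i>0$. If $G^0$ is nonabelian, Step 3 shows that for each $p$ vanishing fails in degree $3$. $\square$
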